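# Thin boxes, James space and a glued compactum: property (V$^*$), weak sequential completeness and $c_0$ in Lipschitz-free spaces

## 1. A thin box in a Banach space with a basis

All Banach spaces are real. Let $X$ be either a finite-dimensional normed space with an arbitrary basis $(u_k)_{k\le d}$, or an infinite-dimensional Banach space with a monotone Schauder basis $(u_k)_{k\ge1}$; monotone means that the basis projections $\pi_n$ onto $X_n=\mathrm{span}(u_1,\dots,u_n)$ satisfy $\|\pi_n\|\le 1$. Let $u_k^*$ be the biorthogonal functionals and put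
$$E=\overline{\mathrm{span}}\{u_k^*\}\subset X^*.$$

**Definition (box).** Choose $\varepsilon_k>0$ with $\sum_k\varepsilon_k\|u_k\|<\infty$. The set
$$K=\Big\{\sum_k s_ku_k:\ 0\le s_k\le\varepsilon_k\Big\}\subset X,$$
with the metric of the norm and base point $0$, is a *box* in $X$.

The series converge uniformly, so $(s_k)\mapsto\sum s_ku_k$ is a continuous injection of the compact product $\prod_k[0,\varepsilon_k]$ onto $K$. Hence $K$ is compact and homeomorphic to the product, and it is convex. Let $\lambda$ be the product of the normalized Lebesgue measures on the intervals $[0,\varepsilon_k]$, viewed on $K$. It is a probability measure with full support. For $x\in K$, let $x^{k,a}$ be $x$ with its $k$-th coordinate replaced by $a\in[0,\varepsilon_k]$. Deleting the coordinates after the $n$-th keeps us in $K$, so $\pi_nK\subset K$, and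
$$\|x-\pi_nx\|\le\sum_{k>n}\varepsilon_k\|u_k\|\to0\quad\text{uniformly on }K.$$

On $K$ there is a class of functions for which calculus works. Let $\mathcal C_n$ be the set of $f:K\to\mathbb R$ of the form $f(x)=g(s_1,\dots,s_n)$, where $g$ is the restriction of a $C^1$ function on $\mathbb R^n$. Let $\mathcal C=\bigcup_n\mathcal C_n$ (if $\dim X=d$, let $\mathcal C=\mathcal C_d$), let $Y=\{f\in\mathcal C:f(0)=0\}$, and for $f\in\mathcal C$ let
$$\nabla f(x)=\sum_k\partial_kf(x)\,u_k^*\in E ,$$
a finite sum, continuous in $x$. Its norm is always the norm of $X^*$. Since $\partial_kf=\langle\nabla f,u_k\rangle$, we have $|\partial_kf|\le\|u_k\|\,\|\nabla f\|$. The set $\mathcal C$ is an algebra which contains the constants and separates the points of $K$, so it is dense in $C(K)$ by Stone–Weierstrass. If $\varphi\in\mathcal C$ and $f\in Y$, then $\varphi f\in Y$ and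
$$\nabla(\varphi f)=\varphi\nabla f+f\nabla\varphi.\tag{1}$$

As an example, take $X=\ell_1$, $u_k=e_k$, $\varepsilon_k=2^{-k}$. Then $E=c_0$ inside $X^*=\ell_\infty$, and $\|\nabla f(x)\|=\max_k|\partial_kf(x)|$. If instead $X=c_0$, then $E=\ell_1=X^*$ and $\|\nabla f(x)\|=\sum_k|\partial_kf(x)|$. A basis with $E=X^*$ is called *shrinking*: the unit vector basis of $c_0$ is shrinking, that of $\ell_1$ is not.

The box serves to transport a Banach space $X$ of our choice into a *Lipschitz-free space*. We shall see that the Lipschitz-free space of $K$ contains $X$ as a complemented subspace, and that the Lipschitz functions on $K$ are governed by gradients with values in $E$. So we may choose $X$ to be badly behaved in one respect and $E$ to be well behaved in another. We now say which properties we want to separate.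

## 2. Lipschitz-free spaces and three properties

**Definition (Lipschitz-free space).** Let $(M,d)$ be a metric space with base point $0$. Let $\mathrm{Lip}_0(M)$ be the Banach space of Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$, normed by the best Lipschitz constant $\mathrm{Lip}(f)$. Put $\delta(x)(f)=f(x)$. The space $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$.

Write $\langle m,f\rangle$ for the duality. We use three standard facts: $\mathcal F(M)^*=\mathrm{Lip}_0(M)$; the map $\delta$ is isometric, $\|\delta(x)-\delta(y)\|=d(x,y)$ (test with $f=d(\cdot,y)-d(0,y)$); and if $0\in N\subset M$, then $\mathcal F(N)$ is isometrically a closed subspace of $\mathcal F(M)$, because McShane's theorem extends Lipschitz functions from $N$ to $M$ without increasing the constant.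

For example, if $M=[0,1]$ then $f\mapsto f'$ identifies $\mathrm{Lip}_0(M)$ isometrically with $L_\infty[0,1]$, and
$$\Big\|\sum a_i\delta(x_i)\Big\|=\sup_{\|f'\|_\infty\le1}\int f'\sum a_i1_{[0,x_i]}=\Big\|\sum a_i1_{[0,x_i]}\Big\|_{L_1}.$$
Step functions are dense in $L_1$, so $\mathcal F([0,1])=L_1[0,1]$ isometrically.

**Definition (wuC series).** A series $\sum_nx_n^*$ in $X^*$ is *weakly unconditionally Cauchy* (wuC) if $\sum_n|\langle x_n^*,x\rangle|<\infty$ for every $x\in X$ (equivalently, $\sum_n|x^{**}(x_n^*)|<\infty$ for every $x^{**}\in X^{**}$).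

If $\sum x^*_n$ is wuC, then the sums $\sum_{n\in A}\theta_nx_n^*$ ($A$ finite, $\theta_n=\pm1$) are pointwise bounded on $X$, so by the uniform boundedness principle $C=\sup_{A,\theta}\|\sum_{n\in A}\theta_nx_n^*\|<\infty$. Conversely, if $C<\infty$ then choosing the signs well gives
$$\sum_n|\langle x_n^*,x\rangle|\le C\|x\|\qquad(x\in X).\tag{2}$$
So a wuC series is the same thing as a bounded operator $x\mapsto(\langle x_n^*,x\rangle)_n$ from $X$ to $\ell_1$.

**Definition ((V$^*$)-set and property (V$^*$)).** A bounded set $\Lambda\subset X$ is a *(V$^*$)-set* if $\lim_n\sup_{x\in\Lambda}|\langle x_n^*,x\rangle|=0$ for every wuC series $\sum x_n^*$ in $X^*$. The space $X$ has *Pełczyński's property (V$^*$)* if every (V$^*$)-set in $X$ is relatively weakly compact.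

In $\ell_1$ the set $\{e_k\}$ is not a (V$^*$)-set: the coordinate functionals form a wuC series in $\ell_\infty$ with $\langle e_k^*,e_k\rangle=1$. In $c_0$ every bounded set is a (V$^*$)-set. Indeed, a wuC series gives an operator $c_0\to\ell_1$, which is compact by Pitt's theorem, and on a relatively compact subset of $\ell_1$ the $k$-th coordinates tend to $0$ uniformly as $k\to\infty$. As the unit ball of $c_0$ is not weakly compact, $c_0$ fails (V$^*$).

**Definition (weak sequential completeness).** A sequence $(x_n)$ in $X$ is *weakly Cauchy* if $(\langle x^*,x_n\rangle)_n$ converges for every $x^*\in X^*$. The space $X$ is *weakly sequentially complete* (wsc) if every weakly Cauchy sequence in $X$ converges weakly.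

This passes to closed subspaces (functionals extend, and closed subspaces are weakly closed). The space $c_0$ is not wsc: the sequence $e_1+\dots+e_n$ is weakly Cauchy without weak limit. The space $\ell_1$ is wsc, and more: by Schur's theorem (weakly null sequences in $\ell_1$ are norm null, applied to differences) every weakly Cauchy sequence in $\ell_1$ converges in norm.

Consider now
(i) property (V$^*$), (ii) weak sequential completeness, (iii) not containing an isomorphic copy of $c_0$.
For every Banach space (i) $\Rightarrow$ (ii) $\Rightarrow$ (iii). For the first implication, let $(x_j)$ be weakly Cauchy and let $T:X\to\ell_1$ be the operator of a wuC series. Then $(Tx_j)$ is weakly Cauchy, hence norm convergent, so $\{Tx_j\}$ is relatively compact and its coordinates go to $0$ uniformly. So $\{x_j\}$ is a (V$^*$)-set, hence relatively weakly compact; a subsequence converges weakly, and then the whole weakly Cauchy sequence does. The second implication holds because $c_0$ is not wsc. In general neither implication reverses: James space satisfies (iii) but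 not (ii), and a Bourgain–Delbaen space satisfies (ii) but not (i).

The problem, from Ramón J. Aliaga, Eva Pernecká, Alicia Quero, "Pełczyński's property (V$^*$) in Lipschitz-free spaces", arXiv:2411.15107 (2024), is whether any of the three properties are equivalent when the Banach space is a Lipschitz-free space. The answer is no: neither (iii) $\Rightarrow$ (ii) nor (ii) $\Rightarrow$ (i) holds, even over compact geodesic metric spaces, and so no two of the three properties are equivalent for Lipschitz-free spaces.

**Theorem A.** There is a compact convex subset $K$ of a Banach space isomorphic to James space $J$ such that $\mathcal F(K)$ contains no copy of $c_0$ but contains a complemented copy of $J$; so $\mathcal F(K)$ is not weakly sequentially complete.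

**Theorem B.** There is a compact geodesic metric space $M$ such that $\mathcal F(M)$ is weakly sequentially complete but fails property (V$^*$).

**Theorem C.** Let $X$ be a Banach space with a monotone shrinking basis such that $\ell_1\not\subset X^*$, and let $K\subset X$ be a box. Then $X$ is isometric to a 1-complemented subspace of $\mathcal F(K)$, $c_0\not\subset\mathcal F(K)$, and
$$\mathcal F(K)\text{ has (V}^*)\iff\mathcal F(K)\text{ is wsc}\iff X\text{ is reflexive}.$$
Moreover, $\mathcal F(Q)$ has (V$^*$) for every box $Q$ in $\ell_1$ (with its unit vector basis) and for every box in a finite-dimensional space.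

## 3. The interval: disjoint sets as wuC series

The simplest box is $K=[0,1]\subset\mathbb R$, with $\mathcal F(K)=L_1$. Let us check (V$^*$) by hand. Let $\Lambda\subset L_1$ be bounded and not relatively weakly compact. By the Dunford–Pettis theorem $\Lambda$ is not uniformly integrable: for some $\eta>0$ there are sets $B$ of arbitrarily small measure and $h\in\Lambda$ with $\int_B|h|>\eta$. Choose $(h_n,B_n)$ of this kind inductively, with $B_n$ so small that $\int_{B_n}|h_j|<2^{-n}\eta/2$ for $j<n$. The sets $A_n=B_n\setminus\bigcup_{j>n}B_j$ are disjoint and $\int_{A_n}|h_n|\ge\eta-\sum_{j>n}2^{-j}\eta/2\ge\eta/2$. Keeping the part of $A_n$ where $h_n$ is positive, or the part where it is negative, we get disjoint $A_n'$ with $|\int_{A'_n}h_n|\ge\eta/4$. The series $\sum1_{A_n'}$ in $L_\infty$ is wuC, because $\sum_n|\int_{A_n'}h|\le\|h\|_1$. So $\Lambda$ is not a (V$^*$)-set.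

In terms of Lipschitz functions, the wuC series consists of functions $z_n$ with $z_n'=1_{A_n'}$, whose derivatives have disjoint supports. In two dimensions this breaks. Let $K=[0,1]^2$, $f(s)=s_1$, and cut $\nabla f=(1,0)$ to the half $\{s_2<1/2\}$. The field $(1_{\{s_2<1/2\}},0)$ is not the gradient of any Lipschitz function $z$: from $\partial_2z=0$ a.e. it would follow that $z$ depends on $s_1$ only, and then so would $\partial_1z$. A multiple $\varphi\nabla f$ of a gradient is in general not a gradient. The legitimate replacement is $\nabla(\varphi f)=\varphi\nabla f+f\nabla\varphi$, and the second term must be controlled. This is harmless if $f$ is uniformly small, for then one first fixes $\varphi$ and afterwards chooses $f$. Lemma 3 will supply uniform smallness; Proposition 5 will do the cutting.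

## 4. The Lipschitz norm as a sup norm of gradients

From here to the end of Section 9, $K$ is a box in $X$ as in Section 1.

**Lemma 1.** (a) $\mathrm{Lip}(f)=\sup_{x\in K}\|\nabla f(x)\|$ for $f\in\mathcal C$.
(b) If $f\in\mathrm{Lip}_0(K)$ and $\mathrm{Lip}(f)\le1$, there are $f_i\in Y$ with $\mathrm{Lip}(f_i)\le1$ and $f_i\to f$ uniformly; hence $\langle m,f_i\rangle\to\langle m,f\rangle$ for all $m\in\mathcal F(K)$. Consequently, restriction to $Y$ embeds $\mathcal F(K)$ isometrically as a closed subspace of $Y^*$, where $Y$ is normed by $\mathrm{Lip}$.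

**Proof of (a).** The purpose is to replace the Lipschitz norm by a norm in $C(K,E)$. For "$\le$", $K$ is convex and $f(x)-f(y)=\int_0^1\langle\nabla f(y+t(x-y)),x-y\rangle\,dt$. For "$\ge$", let $f\in\mathcal C_n$ and let the first $n$ coordinates of $x$ be interior to their intervals. If $v\in X_n$, then $x+tv\in K$ for small $t>0$, and dividing $f(x+tv)-f(x)\le\mathrm{Lip}(f)\,t\|v\|$ by $t$ gives $\langle\nabla f(x),v\rangle\le\mathrm{Lip}(f)\|v\|$. For general $v\in X$, since $\nabla f(x)\in\mathrm{span}(u_1^*,\dots,u_n^*)$,
$$\langle\nabla f(x),v\rangle=\langle\nabla f(x),\pi_nv\rangle\le\mathrm{Lip}(f)\|\pi_nv\|\le\mathrm{Lip}(f)\|v\|.$$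
In the finite-dimensional case take $n=d$, $\pi_d=\mathrm{id}$; no monotonicity is needed. So $\|\nabla f(x)\|\le\mathrm{Lip}(f)$ for these $x$; they are dense, and $\nabla f$ is continuous. $\square$

**Proof of (b).** The purpose is to show that $Y$ is large enough to norm $\mathcal F(K)$. Restrict $f$ to $K\cap X_n$, extend the restriction to a 1-Lipschitz function on $X_n$ by McShane's theorem, and convolve with a smooth probability density on $X_n$ supported in the ball of radius $1/n$. Convolution keeps the function 1-Lipschitz for the norm of $X_n$ and moves it by at most $1/n$; call the resulting $C^\infty$ function $g_n$. Put $f_n(x)=g_n(\pi_nx)-g_n(0)$. Then $f_n\in Y$, $\mathrm{Lip}(f_n)\le\|\pi_n\|\le1$ and, since $f(0)=0$,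
$$|f_n(x)-f(x)|\le|g_n(\pi_nx)-f(\pi_nx)|+|g_n(0)-f(0)|+|f(\pi_nx)-f(x)|\le\tfrac2n+\|\pi_nx-x\|,$$
which tends to $0$ uniformly. If $\dim X=d$, work in $X_d=X$ throughout and let only the mollification error tend to $0$.

Uniform convergence gives $\langle m,f_i\rangle\to\langle m,f\rangle$ for $m\in\mathrm{span}\,\delta(K)$, and, since $\mathrm{Lip}(f_i)\le1$, for all $m$ in the closure. So $\|m\|$ is the supremum of $\langle m,f\rangle$ over $f\in Y$, $\mathrm{Lip}(f)\le1$. The image of the complete space $\mathcal F(K)$ in $Y^*$ is closed. $\square$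

By Lemma 1(a) and (2), we get a test for wuC series. If $z_r\in Y$ and $\mathrm{Lip}(\sum_{r\le n}\theta_rz_r)\le C$ for all $n$ and all signs, then $\sum z_r$ is wuC in $\mathrm{Lip}_0(K)$. In particular,
$$\sup_{x\in K}\sum_r\|\nabla z_r(x)\|<\infty\ \Longrightarrow\ \sum_rz_r\text{ is wuC.}\tag{3}$$

**Lemma 2.** There is a norm-one operator $\beta:\mathcal F(K)\to X$ with $\beta\delta(x)=x$, and a norm-one $R:X\to\mathcal F(K)$ with $\beta R=\mathrm{id}_X$, given by
$$Ru_k=\varepsilon_k^{-1}\int_K\big(\delta(x^{k,\varepsilon_k})-\delta(x^{k,0})\big)\,d\lambda(x).$$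
So $R$ is isometric and $R\beta$ is a norm-one projection onto $R(X)$.

**Proof.** This puts $X$ inside $\mathcal F(K)$: the average of difference quotients in direction $u_k$ represents $u_k$. For $x^*\in X^*$ the restriction $x^*|_K$ has Lipschitz constant at most $\|x^*\|$, so $\|\sum a_ix_i\|=\sup_{\|x^*\|\le1}\langle\sum a_i\delta(x_i),x^*|_K\rangle\le\|\sum a_i\delta(x_i)\|$. Thus $\beta$ is well defined with $\|\beta\|\le1$. The integrand in $Ru_k$ is continuous since $\delta$ is isometric. For $f\in Y$, by Fubini (choosing $x$ from $\lambda$ and then redrawing its $k$-th coordinate uniformly gives $\lambda$ again),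
$$\langle Ru_k,f\rangle=\int\varepsilon_k^{-1}\int_0^{\varepsilon_k}\partial_kf(x^{k,a})\,da\,d\lambda(x)=\int\partial_kf\,d\lambda .$$
Hence $\langle Rv,f\rangle=\int\langle\nabla f,v\rangle\,d\lambda\le\mathrm{Lip}(f)\|v\|$ for $v\in\mathrm{span}(u_k)$, and $\|Rv\|\le\|v\|$ by Lemma 1(b). Extend $R$ to $X$. Finally $\beta Ru_k=\varepsilon_k^{-1}\int\varepsilon_ku_k\,d\lambda=u_k$, so $\beta R=\mathrm{id}$; with $\|\beta\|,\|R\|\le1$ this gives the rest. $\square$

A check on what can be hoped for: if $X=c_0$, then $\mathcal F(K)$ contains $c_0$. To get (iii) without (ii) we should take $X$ not wsc and not containing $c_0$. James space is such an $X$. But then $\mathcal F(K)\cong X\oplus\ker\beta$, and Lemma 2 says nothing about $\ker\beta$, where a copy of $c_0$ might hide. Excluding this is the main task.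

## 5. Small gradients and dominating measures

**Lemma 3.** If $f_l\in Y$, $\mathrm{Lip}(f_l)\le1$ and $\int|\partial_kf_l|\,d\lambda\to0$ for every $k$, then $f_l\to0$ uniformly. In particular $\int\|\nabla f_l\|\,d\lambda\to0$ suffices.

**Proof.** This is the source of the uniform smallness asked for in Section 3. By Arzelà–Ascoli every subsequence has a uniformly convergent further subsequence, so it is enough to show that the limit $f$ of such a subsequence is $0$. For $a,b\in[0,\varepsilon_k]$,
$$\int|f_l(x^{k,a})-f_l(x^{k,b})|\,d\lambda\le\int\int_0^{\varepsilon_k}|\partial_kf_l(x^{k,s})|\,ds\,d\lambda=\varepsilon_k\int|\partial_kf_l|\,d\lambda\to0 .$$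
So $\int|f(x^{k,a})-f(x^{k,b})|\,d\lambda(x)=0$. The integrand is continuous and $\lambda$ has full support, so $f(x^{k,a})=f(x^{k,b})$ for all $x$. Thus $f$ does not change when finitely many coordinates change: $f(\pi_nx)=f(0)=0$, and $f(x)=\lim_nf(\pi_nx)=0$. The last assertion follows from $|\partial_kf|\le\|u_k\|\|\nabla f\|$. $\square$

**Lemma 4.** For every $m\in\mathcal F(K)$ there is a positive Borel measure $\nu_m$ on $K$ with $\nu_m(K)\le\|m\|$ and $|\langle m,f\rangle|\le\int\|\nabla f\|\,d\nu_m$ for all $f\in Y$.

**Proof.** The aim is to see *where* in $K$ the functional $m$ looks at gradients. By Lemma 1(a), $\nabla$ embeds $Y$ isometrically in $C(K,E)$. So $\nabla f\mapsto\langle m,f\rangle$ extends by Hahn–Banach to $\ell\in C(K,E)^*$ with $\|\ell\|\le\|m\|$. For $0\le\varphi\in C(K)$ put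
$$|\ell|(\varphi)=\sup\{\ell(h):h\in C(K,E),\ \|h(\cdot)\|\le\varphi\}\le\|\ell\|\,\|\varphi\|_\infty .$$
This is positively homogeneous. It is superadditive, since $\|h_i\|\le\varphi_i$ implies $\|h_1+h_2\|\le\varphi_1+\varphi_2$. It is subadditive: if $\|h\|\le\varphi_1+\varphi_2$, let $h_i=\frac{\varphi_i}{\varphi_1+\varphi_2}h$ where $\varphi_1+\varphi_2>0$ and $h_i=0$ elsewhere. Then $\|h_i\|\le\varphi_i$, which also gives continuity of $h_i$ at the zeros of $\varphi_1+\varphi_2$, and $h=h_1+h_2$. So $|\ell|$ extends to a positive functional on $C(K)$, and Riesz's theorem gives $\nu_m$ with $\nu_m(K)=|\ell|(1)=\|\ell\|\le\|m\|$. Taking $\varphi=\|\nabla f(\cdot)\|$ yields $|\langle m,f\rangle|=|\ell(\nabla f)|\le\int\|\nabla f\|\,d\nu_m$. $\square$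

Let us try to exclude $c_0$ from $\mathcal F(K)$ with these lemmas. Let $(m_t)\subset\mathcal F(K)$ be equivalent to the unit vector basis of $c_0$, and let $(y_t)$ be bounded in $Y$ and nearly biorthogonal to it. If $E^*$ is separable, we can, for any measure $\mu$, pass to a subsequence for which $(\nabla y_t)$ is weakly Cauchy in $L^2(\mu;E)$. The differences $y_{2s}-y_{2s+1}$ then have weakly null gradients, and by Mazur some convex combination $v$ of them has a tiny gradient in $L^1(\mu;E)$. On the other hand $\langle m,v\rangle$ is large for $m=\sum_{s\le p}m_{2s}$, with $p$ depending on $v$, and $\|m\|$ is bounded independently of $p$, because we are in $c_0$. This would be a contradiction if $\mu$ dominated $m$ as in Lemma 4. But $\mu$ had to be fixed before $p$ and $m$, and the measure $\nu_m$ depends on $m$; adding up the measures $\nu_{m_t}$ is no help, since their masses are bounded away from zero. We need *one* measure which works for all the finite sums $m$ simultaneously, up to a small error. This is what the next proposition provides; the finite sums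 form a (V$^*$)-set, as in the example $c_0$ of Section 2.

## 6. One measure for a whole (V$^*$)-set

The proof of the following proposition follows Bourgain's method for rich subspaces.

**Proposition 5.** Let $\Lambda\subset\mathcal F(K)$ be a (V$^*$)-set. For every $\varepsilon>0$ there is a finite positive Borel measure $\mu$ on $K$ with
$$|\langle m,f\rangle|\le\int\|\nabla f\|\,d\mu+\varepsilon\,\mathrm{Lip}(f)\qquad(m\in\Lambda,\ f\in Y).\tag{4}$$

**Proof.** Fix for each $m\in\Lambda$ a measure $\nu_m$ as in Lemma 4, and let $D>0$ bound $\|m\|$ on $\Lambda$. Suppose that no $\mu$ works for some $\varepsilon$. We construct $m_r\in\Lambda$ and a wuC series $\sum z_r$ with $\langle m_r,z_r\rangle\ge\varepsilon/2$, which contradicts the definition of a (V$^*$)-set.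

**Step 1: small gradient, large pairing.** We show that for every finite positive measure $\mu_0$ and every $\kappa>0$ there are $m\in\Lambda$ and $f\in Y$ with
$$\mathrm{Lip}(f)=1,\qquad\langle m,f\rangle>\varepsilon,\qquad\int\|\nabla f\|\,d\mu_0<\kappa.\tag{5}$$
Indeed, (4) fails for $\mu=(D/\kappa)\mu_0$ with some $m,f$. Then $f\ne0$; scale to $\mathrm{Lip}(f)=1$ and change the sign of $f$ if needed, so that $D\ge\langle m,f\rangle>\frac D\kappa\int\|\nabla f\|\,d\mu_0+\varepsilon$. This gives (5).

**Step 2: making the dominating measures converge.** In Step 1 we can make $\nabla f$ small for any measure given in advance. For the construction we also need to know in advance where the measures $\nu_m$ of the *later* functionals $m$ will lie. Compactness does this. Let $\mathcal M$ be the weak$^*$ compact set of positive measures on $K$ of mass at most $D$. Claim: *there is $\nu\in\mathcal M$ such that for every $\kappa>0$ and every weak$^*$ neighborhood $U$ of $\nu$ there are $m\in\Lambda$, $f\in Y$ with*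
$$\mathrm{Lip}(f)=1,\quad\langle m,f\rangle>\varepsilon,\quad\int\|\nabla f\|\,d(\lambda+\nu)<\kappa,\quad\nu_m\in U.\tag{6}$$
Otherwise each $\nu\in\mathcal M$ has an open neighborhood $U_\nu$ and $\kappa_\nu>0$ for which no pair satisfies (6). Cover $\mathcal M$ by $U_{\nu_1},\dots,U_{\nu_n}$ and apply Step 1 with $\mu_0=\lambda+\nu_1+\dots+\nu_n$ and $\kappa=\min_i\kappa_{\nu_i}$. The resulting $\nu_m\in\mathcal M$ lies in some $U_{\nu_i}$, and $\int\|\nabla f\|\,d(\lambda+\nu_i)<\kappa_{\nu_i}$: a contradiction.

**Step 3: the inductive choice.** We now choose pairs $(m_r,f_r)$ and cutoffs $\varphi_r$ which almost vanish where the earlier gradients are large. Fix $\nu$ from Step 2 and $\gamma=\min(1,\varepsilon/(8D))$. Given $(m_j,f_j)$ for $j<r$, write $a_j=\|\nabla f_j(\cdot)\|\in C(K)$, so $0\le a_j\le1$, put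
$$\psi_r=\prod_{j<r}(1-a_j)\in C(K)\qquad(\psi_1=1),$$
and pick $\varphi_r\in\mathcal C$ with $\|\varphi_r-\psi_r\|_\infty\le2^{-r}\gamma$, possible by density of $\mathcal C$. Then pick $(m_r,f_r)$ with $m_r\in\Lambda$, $f_r\in Y$, $\mathrm{Lip}(f_r)=1$, $\langle m_r,f_r\rangle>\varepsilon$ and
$$\int a_r\,d\nu\le2^{-r}\tfrac\varepsilon8,\qquad\|f_r\|_\infty\sup_K\|\nabla\varphi_r\|\le2^{-r}\gamma,\qquad\int\sum_{j<r}a_j\,d\nu_{m_r}\le\int\sum_{j<r}a_j\,d\nu+\tfrac\varepsilon8.\tag{7}$$
This is possible. The last condition asks that $\nu_{m_r}$ lie in a weak$^*$ neighborhood of $\nu$. Take pairs given by (6) for this neighborhood and $\kappa=1/i$, $i\to\infty$. Their functions satisfy $\int\|\nabla f\|\,d\lambda\to0$ and so tend to $0$ uniformly by Lemma 3, and $\int\|\nabla f\|\,d\nu\to0$. So the first two conditions hold for large $i$.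

**Step 4: the series is wuC.** Let $z_r=\varphi_rf_r\in Y$. By (1) and (7),
$$\|\nabla z_r\|\le|\varphi_r|a_r+|f_r|\,\|\nabla\varphi_r\|\le\psi_ra_r+2^{-r}\gamma+2^{-r}\gamma\le\psi_ra_r+2^{1-r}.$$
Since $\psi_ra_r=\psi_r-\psi_{r+1}$, the sums $\sum_{r\le n}\psi_ra_r=1-\psi_{n+1}$ are at most $1$. So $\sum_r\|\nabla z_r(x)\|\le1+2=3$ for all $x$, and $\sum z_r$ is wuC by (3). The product plays the role which the disjoint sets $A_n$ played on the interval.

**Step 5: the cutoff costs little.** We have $\nabla(f_r-z_r)=(1-\varphi_r)\nabla f_r-f_r\nabla\varphi_r$, so $\|\nabla(f_r-z_r)\|\le(1-\psi_r)+2^{1-r}\gamma$. Moreover $1-\psi_r\le\sum_{j<r}a_j$, since $\prod(1-a_j)\ge1-\sum a_j$ for $a_j\in[0,1]$. By Lemma 4 and (7),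
$$|\langle m_r,f_r-z_r\rangle|\le\int\sum_{j<r}a_j\,d\nu_{m_r}+2^{1-r}\gamma D\le\sum_{j<r}2^{-j}\tfrac\varepsilon8+\tfrac\varepsilon8+\tfrac\varepsilon8\le\tfrac{3\varepsilon}8 .$$
So $\langle m_r,z_r\rangle>\varepsilon-\frac{3\varepsilon}8\ge\frac\varepsilon2$ for every $r$, the contradiction we wanted. $\square$

## 7. Boxes whose free space contains no $c_0$

**Proposition 6.** If $E^*$ is separable, or more generally if $\ell_1\not\subset E$, then $c_0\not\subset\mathcal F(K)$.

**Proof.** The argument sketched in Section 5 now works.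

**Step 1: weakly Cauchy subsequences of gradients.** We need: for a finite Borel measure $\mu$ on $K$, every bounded sequence in $L^2(\mu;E)$ has a weakly Cauchy subsequence. If $E^*$ is separable, it has the Radon–Nikodým property, so $L^2(\mu;E)^*=L^2(\mu;E^*)$ (Diestel–Uhl, *Vector Measures*, III.3, IV.1). This dual is separable, and a diagonal argument over a countable dense set of functionals gives the subsequence. If only $\ell_1\not\subset E$, then $\ell_1\not\subset L^2(\mu;E)$ (Pisier, C. R. Acad. Sci. Paris 286 (1978)), and Rosenthal's $\ell_1$ theorem gives the subsequence.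

**Step 2: a copy of $c_0$ with nearly biorthogonal functions in $Y$.** Suppose $(m_l)\subset\mathcal F(K)$ satisfies $c\max|a_l|\le\|\sum a_lm_l\|\le C\max|a_l|$ for all finitely supported $(a_l)$, where $c>0$, and let $G=1/c$. The coefficient functionals on $\mathrm{span}(m_l)$ have norm at most $G$. By Hahn–Banach there are $g_l\in\mathrm{Lip}_0(K)$ with $\mathrm{Lip}(g_l)\le G$, $\langle m_l,g_l\rangle=1$ and $\langle m_{l'},g_l\rangle=0$ for $l'\ne l$. Choosing signs in $\|\sum_{l\le n}\theta_lm_l\|\le C$ we get $\sum_l|\langle m_l,f\rangle|\le C\,\mathrm{Lip}(f)$ for every $f\in\mathrm{Lip}_0(K)$.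

Start with $L_0=0$. Given $L_{t-1}$, put $l_t=L_{t-1}+1$. By Lemma 1(b), approximating $g_{l_t}$ on finitely many $m_l$, pick $y_t\in Y$ with $\mathrm{Lip}(y_t)\le G$,
$$|\langle m_{l_t},y_t\rangle-1|\le\tfrac1{16},\qquad\sum_{l\le L_{t-1}}|\langle m_l,y_t\rangle|\le\tfrac1{16},$$
and then $L_t\ge l_t$ with $\sum_{l>L_t}|\langle m_l,y_t\rangle|\le\frac1{16}$. If $r<t$ then $l_r\le L_r\le L_{t-1}$; if $r>t$ then $l_r>L_{r-1}\ge L_t$. Renaming $m_{l_t}$ as $m_t$, we obtain
$$\langle m_t,y_t\rangle\ge\tfrac78,\qquad\sum_{r\ne t}|\langle m_r,y_t\rangle|\le\tfrac18,\tag{8}$$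
and (8) persists when we pass to a subsequence of the pairs $(m_t,y_t)$.

**Step 3: finite sums form a (V$^*$)-set.** Let $\Lambda=\{\sum_{t\in A}m_t:A\text{ finite}\}$; it is bounded by $C$. Let $\sum z_k$ be wuC in $\mathrm{Lip}_0(K)$. By (2) the operator $m\mapsto(\langle m,z_k\rangle)_k\in\ell_1$ is bounded. On $\overline{\mathrm{span}}(m_t)\cong c_0$ it is compact by Pitt's theorem, so the image of $\Lambda$ is relatively compact in $\ell_1$ and $\sup_\Lambda|\langle m,z_k\rangle|\to0$.

**Step 4: the contradiction.** Let $\mu$ be given by Proposition 5 for $\Lambda$ and $\varepsilon=1/(16G)$. The sequence $(\nabla y_t)$ is bounded by $G$ in the sup norm, hence bounded in $L^2(\mu;E)$. By Step 1, after passing to a subsequence of the pairs (which keeps all finite sums inside $\Lambda$), $(\nabla y_t)$ is weakly Cauchy in $L^2(\mu;E)$. Then $d_s=y_{2s}-y_{2s+1}$, $s\ge1$, satisfies $\nabla d_s\to0$ weakly in $L^2(\mu;E)$. By Mazur some convex combination $v=\sum_{s\le p}c_sd_s$ has $\nabla v$ so small in $L^2(\mu;E)$ that, by Cauchy–Schwarz, $\int\|\nabla v\|\,d\mu<\frac18$;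 and $\mathrm{Lip}(v)\le2G$. Let $m=\sum_{s\le p}m_{2s}\in\Lambda$. For $s\le p$, (8) gives
$$\langle m,y_{2s}\rangle\ge\tfrac78-\tfrac18,\qquad|\langle m,y_{2s+1}\rangle|\le\tfrac18,$$
the latter because the odd index $2s+1$ is not used in $m$. So $\langle m,d_s\rangle\ge\frac58$ for all $s\le p$, and $\langle m,v\rangle\ge\frac58$. But (4) gives $\langle m,v\rangle<\frac18+\frac{2G}{16G}=\frac14$. $\square$

The hypothesis cannot be dropped: for $X=c_0$ we have $E=\ell_1$, and $c_0\subset\mathcal F(K)$ by Lemma 2.

## 8. James space: proof of Theorem A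

James space $J$ has a shrinking basis, is not reflexive, and $\dim J^{**}/J=1$ (James 1951). Renorm it by $\sup_n\|\pi_nx\|$. This is an equivalent norm for which the basis is monotone, and the basis stays shrinking. Call the renormed space $X$ and take a box $K\subset X$; it is compact and convex.

**No copy of $c_0$.** As the basis is shrinking, $E=X^*$, and $E^*=X^{**}$ is separable, because $X$ is separable and of codimension one in it. By Proposition 6, $c_0\not\subset\mathcal F(K)$.

**Not wsc.** By Lemma 2, $\mathcal F(K)$ contains a complemented copy of $X\cong J$. If $\mathcal F(K)$ were wsc, its closed subspace $J$ would be wsc. Since $J^*$ is separable, a diagonal argument shows that every bounded sequence in $J$ has a weakly Cauchy subsequence, which would then converge weakly. By the Eberlein–Šmulian theorem $J$ would be reflexive, which is false. This proves Theorem A, so (iii) does not imply (ii). As $K$ is convex, it is geodesic. $\square$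

## 9. Boxes with property (V$^*$), and Theorem C

For Theorem B we need building blocks that are wsc. They come from Proposition 5 by turning domination into weak compactness.

**Proposition 7.** $\mathcal F(K)$ has (V$^*$) (hence is wsc) if
(a) $E$ is reflexive (for example, if $\dim X<\infty$), or
(b) $X=\ell_1$ with its unit vector basis.

**Proof.** Let $\Lambda\subset\mathcal F(K)$ be a (V$^*$)-set, bounded by $D>0$.

**Step 1: domination through a reflexive space is enough.** Claim: *$\Lambda$ is relatively weakly compact if for every $\varepsilon>0$ there are a finite measure $\mu$, a reflexive space $F$ and a linear map $j:Y\to L^1(\mu;F)$ factoring boundedly through $L^2(\mu;F)$ such that*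
$$|\langle m,f\rangle|\le\|jf\|_{L^1(\mu;F)}+\varepsilon\,\mathrm{Lip}(f)\qquad(m\in\Lambda,\ f\in Y).\tag{9}$$
Note that $L^2(\mu;F)$ is reflexive. Let $m\in\Lambda$. On the diagonal of $Y\times Y$, the functional $(f,f)\mapsto\langle m,f\rangle$ is dominated by the seminorm $\|jf_1\|+\varepsilon\,\mathrm{Lip}(f_2)$. Extend it to $Y\times Y$ by Hahn–Banach with the same domination and restrict to the two factors. This gives $m|_Y=\xi_1+\xi_2$ with $|\xi_1(f)|\le\|jf\|$ and $\|\xi_2\|_{Y^*}\le\varepsilon$. The functional $jf\mapsto\xi_1(f)$ is well defined of norm at most $1$ on $j(Y)$; extending it to $L^1(\mu;F)$ we see that $\xi_1\in W_\varepsilon:=j^*(B_{L^1(\mu;F)^*})$. As $j^*$ factors through the reflexive space $L^2(\mu;F)^*$, the set $W_\varepsilon$ is relatively weakly compact in $Y^*$. So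
$$\Lambda\subset W_\varepsilon+\varepsilon B_{Y^*}\qquad\text{for every }\varepsilon>0.$$
By Grothendieck's lemma (Diestel, *Sequences and Series in Banach Spaces*, Ch. XIII, Lemma 2), $\Lambda$ is relatively weakly compact in $Z=Y^*$. The proof is short: let $V_\varepsilon$ be the weak closure of $W_\varepsilon$. The set $V_\varepsilon+\varepsilon B_{Z^{**}}$ is weak$^*$ compact in $Z^{**}$ and contains $\Lambda$, so it contains the weak$^*$ closure of $\Lambda$. Every point of this closure is thus within $\varepsilon$ of $Z$ for all $\varepsilon$, hence lies in $Z$; so the closure is a weakly compact subset of $Z$. Finally $\mathcal F(K)$ is a closed subspace of $Y^*$, so $\Lambda$ is relatively weakly compact in $\mathcal F(K)$.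

**Step 2: case (a).** Take $F=E$ and $jf=\nabla f$, which is bounded into $L^2(\mu;E)$ by Lemma 1(a). Then (9) is (4), given by Proposition 5.

**Step 3: what is needed in case (b).** Now $E=c_0$, which is not reflexive, and Step 2 stops: $L^2(\mu;c_0)$ is not reflexive. We show instead that finitely many partial derivatives suffice. Write $Q$ for $K$; recall $\|\nabla f(x)\|=\max_k|\partial_kf(x)|$. With $F=\ell_\infty^N$ and $jf=(\partial_kf)_{k\le N}$ in Step 1, it suffices to prove: *for every $\varepsilon>0$ there are $N$ and a finite measure $\mu'$ with*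
$$|\langle m,f\rangle|\le\int\max_{k\le N}|\partial_kf|\,d\mu'+\varepsilon\,\mathrm{Lip}(f)\qquad(m\in\Lambda,\ f\in Y).\tag{10}$$
Suppose (10) fails for some $\varepsilon$, whatever $N$ and $\mu'$. Let $\mu_1$ be given by Proposition 5 for $\Lambda$ and $\varepsilon/12$, and let $\mu=\mu_1+\lambda$. Failure for $\mu'=ND\mu$ gives, after scaling and a change of sign as in Step 1 of Proposition 5, $m^{(N)}\in\Lambda$ and $g_N\in Y$ with
$$\mathrm{Lip}(g_N)=1,\qquad\langle m^{(N)},g_N\rangle>\varepsilon,\qquad\int\max_{k\le N}|\partial_kg_N|\,d\mu<\tfrac1N .$$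
For fixed $k$ we get $\int|\partial_kg_N|\,d\lambda<1/N$ once $N\ge k$; so $g_N\to0$ uniformly by Lemma 3.

**Step 4: the inductive choice.** The gradients of the $g_N$ live, for most points, in coordinates beyond $N$. Along a fast subsequence the functions therefore act on almost disjoint blocks of coordinates, and in the max norm such sums stay bounded; the exceptional points are cut off. Let $\chi:[0,\infty)\to[0,1]$ be continuous, $\chi=1$ on $[0,4]$, $\chi=0$ on $[5,\infty)$. Put $N_0=0$. Given $N_l,\varphi_l,f_l,z_l$ for $l<r$, let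
$$S_{r-1}(x)=\max_k\sum_{l<r}|\partial_kz_l(x)|\qquad(S_0=0),$$
a continuous function, since only finitely many $k$ matter. Choose $\varphi_r\in\mathcal C$ with $\|\varphi_r-\chi(S_{r-1})\|_\infty\le2^{-r}$, and $n'_{r-1}$ such that $f_l,z_l\in\mathcal C_{n'_{r-1}}$ for all $l<r$. Choose $N_r>N_{r-1}$ with
$$N_r\ge n'_{r-1},\qquad N_r\ge4^{r+1}/\varepsilon,\qquad\|g_{N_r}\|_\infty\,\mathrm{Lip}(\varphi_r)\le2^{-r},$$
and put $f_r=g_{N_r}$, $m_r=m^{(N_r)}$, $z_r=\varphi_rf_r\in Y$.

**Step 5: the series is wuC.** Since $|\partial_kf_r|\le1$ and $|\partial_k\varphi_r|\le\mathrm{Lip}(\varphi_r)$,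
$$|\partial_kz_r|\le|\varphi_r||\partial_kf_r|+|f_r||\partial_k\varphi_r|\le\chi(S_{r-1})|\partial_kf_r|+2^{1-r}.\tag{11}$$
So $S_r\le S_{r-1}+\chi(S_{r-1})+2^{1-r}$. By induction $S_r\le6+\sum_{l\le r}2^{1-l}$: at points where $S_{r-1}<5$ we get $S_r\le6+2^{1-r}$, and where $S_{r-1}\ge5$ we get $S_r\le S_{r-1}+2^{1-r}$. Hence $\sum_r|\partial_kz_r(x)|\le8$ for all $k$ and $x$. By Lemma 1(a), $\mathrm{Lip}(\sum_{r\le n}\theta_rz_r)\le8$ for all $n$ and signs, so $\sum z_r$ is wuC.

**Step 6: at most points nothing is cut.** Let $B_l=\{x:\max_{k\le N_l}|\partial_kf_l(x)|>2^{-l}\}$. By Markov's inequality $\mu(B_l)\le2^l/N_l\le2^{-l-2}\varepsilon$, so $\sum_l\mu(B_l)\le\varepsilon/4$. Let $x\notin\bigcup_{l<r}B_l$ and fix $k$. For $l<r$ there are three cases. If $k\le N_l$, then $|\partial_kf_l(x)|\le2^{-l}$. If $k>N_{l+1}$, then $k>n'_l$ and $\partial_kf_l=0$. The case $N_l<k\le N_{l+1}$ occurs for at most one $l$, and then $|\partial_kf_l|\le1$. With (11),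
$$\sum_{l<r}|\partial_kz_l(x)|\le\sum_{l<r}\big(|\partial_kf_l(x)|+2^{1-l}\big)\le1+1+2=4 .$$
So $S_{r-1}(x)\le4$ and $\chi(S_{r-1}(x))=1$.

**Step 7: the pairing.** As $f_r-z_r=(1-\varphi_r)f_r$, we have $\|\nabla(f_r-z_r)\|\le(1-\chi(S_{r-1}))+2^{1-r}$ pointwise, and $\mathrm{Lip}(f_r-z_r)\le3$. By the choice of $\mu_1$ and Step 6,
$$|\langle m_r,f_r-z_r\rangle|\le\mu_1\Big(\bigcup_{l<r}B_l\Big)+2^{1-r}\mu_1(Q)+\tfrac\varepsilon{12}\cdot3\le\tfrac\varepsilon2+2^{1-r}\mu_1(Q).$$
So $\langle m_r,z_r\rangle\ge\varepsilon/4$ for all large $r$, contradicting that $\Lambda$ is a (V$^*$)-set. Hence (10) holds, and with it (b). $\square$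

**Proof of Theorem C.** The basis is shrinking, so $E=X^*$. Lemma 2 gives the isometric 1-complemented copy of $X$. Since $\ell_1\not\subset X^*=E$, Proposition 6 gives $c_0\not\subset\mathcal F(K)$. If $X$ is reflexive, then $E=X^*$ is reflexive and $\mathcal F(K)$ has (V$^*$) by Proposition 7(a). Property (V$^*$) implies wsc. Finally let $\mathcal F(K)$ be wsc. Then $X$, being isometric to a closed subspace, is wsc. The space $X^*=E$ is separable, as the closed span of a sequence; so every bounded sequence in $X$ has a weakly Cauchy, hence weakly convergent, subsequence, and $X$ is reflexive. The last sentence of the theorem is Proposition 7. $\square$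

## 10. Attaching $\ell_\infty$-boxes to a box in $\ell_1$

We now build the space $M$ of Theorem B. Let $Q$ be a box in $\ell_1$ and $x_k=Re_k\in\mathcal F(Q)$ the elements of Lemma 2. The set $\{x_k\}$ is not relatively weakly compact: otherwise neither would the conclusion fail for its image $\{\beta x_k\}=\{e_k\}\subset\ell_1$, whereas a weakly convergent subsequence of $(e_k)$ would converge in norm by Schur's theorem, and $\|e_k-e_j\|=2$ for $k\ne j$. Could $\{x_k\}$ be a (V$^*$)-set? Not in $\mathcal F(Q)$, by Proposition 7(b). Concretely, the coordinates $f_k(s)=s_k$ satisfy $\mathrm{Lip}(\sum_{k\le n}\theta_kf_k)=1$ for all signs, so they form a wuC series, and $\langle x_k,f_k\rangle=1$.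

The plan is to enlarge $Q$ so that such series no longer extend to the larger space. Let $G_n=\{-1,1\}^n$, $Z_n=\ell_\infty(G_n)$, and let $r_1,\dots,r_n\in Z_n$ be the coordinate functions, $r_k(\omega)=\omega_k$. Choosing $\omega_k$ as the sign of $a_k$ we see that
$$\Big\|\sum_{k\le n}a_kr_k\Big\|_\infty=\sum_{k\le n}|a_k|,$$
so $Z_n$ contains $\ell_1^n$. Each single functional $\sum_ks_kr_k\mapsto\sum_k\theta_ks_k$ extends to $Z_n$ with norm $1$, as evaluation at the point $\theta$. But to extend the series, we have to choose one extension $\nu_k\in Z_n^*=\ell_1(G_n)$ of each coordinate such that *all* sums $\sum_k\theta_k\nu_k$ are bounded by a constant independent of $n$. Step 5 below shows that this is impossible, because $\ell_1(G_n)$ is an $L_1$-space: among functionals on $Z_n$ whose signed sums are bounded by $C$, only boundedly many can have norm at least a given number.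

**Construction.** Let $Q=\{\sum s_ke_k:0\le s_k\le\varepsilon_k\}\subset\ell_1$ with $\sum\varepsilon_k<\infty$, and $Q_n=\{s\in Q:s_k=0\text{ for all }k>n\}$. Complete $r_1,\dots,r_n$ to a basis $r_1,\dots,r_n,v_1^n,\dots,v_{q_n}^n$ of $Z_n$ with $\|v_i^n\|=1$ (so $q_n=2^n-n\ge1$). With $\tau_n=2^{-n}/q_n$ let
$$L_n=\Big\{\sum_{k\le n}s_kr_k+\sum_{i\le q_n}t_iv_i^n:\ 0\le s_k\le\varepsilon_k,\ 0\le t_i\le\tau_n\Big\}\subset Z_n,$$
a box in a finite-dimensional space. Its face $\{t=0\}$ is isometric to $Q_n$ via $\sum s_kr_k\leftrightarrow\sum s_ke_k$. Let $M$ be the union of $Q$ and all the $L_n$, where each $L_n$ is glued to $Q$ along $Q_n$. So the *pieces* $Q,L_1,L_2,\dots$ satisfy $Q\cap L_n=Q_n$ and $L_n\cap L_m=Q_{\min(n,m)}$. The base point is $0$. The metric $d$ is the standard amalgam metric: the given metrics on the pieces,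
$$d(x,y)=\min_{z\in Q_n}\big(d(x,z)+d(z,y)\big)\quad(x\in L_n,\ y\in Q),$$
$$d(x,y)=\min_{z\in Q_n,\,z'\in Q_m}\big(d(x,z)+d(z,z')+d(z',y)\big)\quad(x\in L_n,\ y\in L_m,\ n\ne m).\tag{12}$$

**Step 1: $M$ is a compact geodesic metric space.** That $d$ is a metric extending the given ones is standard (cf. Bridson–Haefliger, I.5.24); here is the argument. Let $d'(x,y)$ be the infimum of the lengths of chains $x=p_0,p_1,\dots,p_s=y$ whose consecutive points lie in a common piece, distances being measured in that piece. This is unambiguous, as the metrics agree on overlaps, and $d'$ is symmetric and satisfies the triangle inequality. Two consecutive steps in the same piece can be merged without increasing the length; afterwards each intermediate point lies in two different pieces, hence in $Q$. A step in $L_n$ with both ends in $Q$ has its ends in $Q_n$ and has the same length in $Q$. So a chain can be replaced by one which goes from $x$ to a point $z\in Q$ in a piece, from $z$ to $z'$ in $Q$, and from $z'$ to $y$ in a piece (with $z=x$ if $x\in Q$, and $z'=y$ if $y\in Q$),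 or by a single step. If $x,y\in Q$, this shows $d'(x,y)=d_Q(x,y)$. If $x,y\in L_n$ and neither is in $Q$, then $z,z'\in Q_n$, where the metrics of $Q$ and $L_n$ agree, so the length is at least $d_{L_n}(x,y)$. If $x\in L_n\setminus Q$ and $y\in Q$, we get $\inf_{z\in Q_n}(d(x,z)+d(z,y))$, which equals $d_{L_n}(x,y)$ when $y\in Q_n$; and the remaining case is (12). The infima are attained since the sets $Q_n$ are compact. So $d'=d$; and $d(x,y)=0$ forces all terms to vanish, hence $x=y$.

The pieces are convex subsets of normed spaces, so their points are joined by segments. Concatenating the segments from $x$ to $z$, $z$ to $z'$, $z'$ to $y$ for minimizing $z,z'$ gives a path of length $d(x,y)$. So $M$ is geodesic. Every point of $L_n$ has distance at most $q_n\tau_n=2^{-n}$ from $Q$. A sequence in $M$ either has infinitely many terms in one compact piece, or has a subsequence with terms in $L_{n_i}$, $n_i\to\infty$, whose distance to the compact set $Q$ tends to $0$; in both cases it has a convergent subsequence. So $M$ is compact.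

By Section 2, $\mathcal F(Q)$ and $\mathcal F(L_n)$ are isometrically closed subspaces of $\mathcal F(M)$, and both contain $\mathcal F(Q_n)$.

## 11. Weak sequential completeness of $\mathcal F(M)$

**Lemma 8.** (a) If $W\subset Z$ is a closed subspace and $W$, $Z/W$ are wsc, then $Z$ is wsc. (b) $\ell_1$-sums of wsc spaces are wsc.

**Proof of (a).** Let $q:Z\to Z/W$ be the quotient map and $(z_j)$ weakly Cauchy in $Z$. It is bounded, and converges weak$^*$ to some $z^{**}\in Z^{**}$. Then $(qz_j)$ is weakly Cauchy, so $qz_j\to qz$ weakly for some $z\in Z$. Subtracting $z$, we may assume $qz_j\to0$ weakly. By Mazur pick $y_i\in\mathrm{conv}\{z_j:j\ge i\}$ with $\|qy_i\|<1/i$, and $w_i\in W$ with $\|y_i-w_i\|<2/i$. As convex combinations of tails, $y_i\to z^{**}$ weak$^*$, and so $w_i\to z^{**}$ weak$^*$. Functionals on $W$ extend to $Z$, so $(w_i)$ is weakly Cauchy in $W$ and converges weakly to some $w\in W$. Hence $z^{**}=w\in Z$, that is, $z_j\to w$ weakly. $\square$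

**Proof of (b).** Let $(z_j)$ be weakly Cauchy in $(\bigoplus W_n)_1$. For each $n$ the $n$-th coordinates are weakly Cauchy in $W_n$ and converge weakly to some $z^{(n)}\in W_n$. By weak lower semicontinuity of the norms $\sum_{n\le N}\|z^{(n)}\|\le\sup_j\|z_j\|$ for all $N$, so $z=(z^{(n)})$ belongs to the sum. Let $g=(g_n)\in(\bigoplus W_n^*)_\infty$ be a functional. The operator $(w_n)\mapsto(g_n(w_n))_n$ into $\ell_1$ maps $(z_j-z)_j$ to a weakly Cauchy, hence norm convergent, sequence whose coordinates tend to $0$. So its limit is $0$, and $g(z_j-z)$, the sum of the coordinates, tends to $0$. $\square$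

**Step 2: the quotients $W_n=\mathcal F(L_n)/\mathcal F(Q_n)$ are wsc.** By Proposition 7, $\mathcal F(Q)$ and $\mathcal F(L_n)$ have (V$^*$), hence are wsc. The linear projection of $Z_n$ killing the $t$-coordinates restricts to a Lipschitz retraction $\rho$ of $L_n$ onto $Q_n$ fixing $0$. So $\delta(x)\mapsto\delta(\rho(x))$ extends to a bounded projection of $\mathcal F(L_n)$ onto $\mathcal F(Q_n)$, and $W_n$ is isomorphic to its kernel, a closed subspace of $\mathcal F(L_n)$. Hence $W_n$ is wsc. The isomorphism constants may depend on $n$; this does not matter, since Lemma 8(b) asks only that each $W_n$ be wsc.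

**Step 3: $\mathcal F(M)/\mathcal F(Q)$ is the $\ell_1$-sum of the $W_n$.** The maps $\mathcal F(L_n)\subset\mathcal F(M)\to\mathcal F(M)/\mathcal F(Q)$ kill $\mathcal F(Q_n)$ and have norm at most one. So they induce $\Theta:(\bigoplus W_n)_1\to\mathcal F(M)/\mathcal F(Q)$ of norm at most one. The dual of a quotient is the annihilator, so the adjoint of $\Theta$ is the restriction map
$$\{f\in\mathrm{Lip}_0(M):f|_Q=0\}\to\Big(\bigoplus_n\{g\in\mathrm{Lip}_0(L_n):g|_{Q_n}=0\}\Big)_\infty,\qquad f\mapsto(f|_{L_n})_n .$$
It is clearly injective and does not increase norms. Conversely, let $(g_n)$ be in the target with $\mathrm{Lip}(g_n)\le1$ for all $n$, and let $f=g_n$ on $L_n$, $f=0$ on $Q$; this is consistent, as overlaps of pieces lie in $Q$. If $x\in L_n$, $y\in L_m$, $n\ne m$, and $z,z'$ are minimizing in (12), then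
$$|f(x)-f(y)|\le|f(x)-f(z)|+|f(z')-f(y)|\le d(x,z)+d(z',y)\le d(x,y).$$
The case $y\in Q$ is the same, and within one piece there is nothing to prove. So $\mathrm{Lip}(f)\le1$, and $\Theta^*$ is a surjective isometry. Therefore $\|\Theta w\|=\sup_{\|f\|\le1}\langle w,\Theta^*f\rangle=\|w\|$, and the range of $\Theta$ is closed and, as $\Theta^*$ is injective, dense. So $\Theta$ is an isometric isomorphism.

**Step 4: conclusion for $\mathcal F(M)$.** By Step 3 and Lemma 8(b), $\mathcal F(M)/\mathcal F(Q)$ is wsc; $\mathcal F(Q)$ is wsc; so $\mathcal F(M)$ is wsc by Lemma 8(a).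

## 12. Signed sums in $\ell_1(\{-1,1\}^n)$ and the failure of (V$^*$)

Let $R:\ell_1\to\mathcal F(Q)$ and $R_n:Z_n\to\mathcal F(L_n)$ be the norm-one operators of Lemma 2 for the boxes $Q$ and $L_n$. Put $x_k=Re_k$ and $x_k^{(n)}=R_nr_k$ for $k\le n$. All these lie in the unit ball of $\mathcal F(M)$.

**The vectors $x_k$ can be seen from $L_n$.** This is why the boxes $L_n$ were chosen thin. Both $x_k$ and $x_k^{(n)}$ are averages of $\varepsilon_k^{-1}(\delta(x^{k,\varepsilon_k})-\delta(x^{k,0}))$, over $Q$ and over $L_n$ respectively. Deleting the coordinates $s_j$, $j>n$, in $Q$ moves points by at most $\sum_{j>n}\varepsilon_j$; deleting all $t_i$ in $L_n$ moves points by at most $2^{-n}$. After the deletion both become the same average over $Q_n$ with its product measure. As $\delta$ is isometric,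
$$\|x_k-x_k^{(n)}\|\le\frac2{\varepsilon_k}\Big(\sum_{j>n}\varepsilon_j+2^{-n}\Big)\xrightarrow[n\to\infty]{}0\qquad(k\text{ fixed}).\tag{13}$$

**The set $\{x_k\}$ is not relatively weakly compact in $\mathcal F(M)$.** Otherwise it would be relatively weakly compact in the closed subspace $\mathcal F(Q)$, and then so would be $\{\beta x_k\}=\{e_k\}$ in $\ell_1$; as computed in Section 10, it is not.

**Step 5: the set $\{x_k\}$ is a (V$^*$)-set in $\mathcal F(M)$.** Let $\sum f_i$ be wuC in $\mathrm{Lip}_0(M)$ and $C=\sup\|\sum_{i\in A}\theta_if_i\|<\infty$, the supremum over finite $A$ and signs $\theta$. Suppose that $\sup_k|\langle x_k,f_i\rangle|\not\to0$ as $i\to\infty$. Then there is $\eta>0$ such that for every $p$ we find $p$ indices $i$, relabeled $1,\dots,p$, and $k_i$ with $|\langle x_{k_i},f_i\rangle|\ge\eta$. By (13) there is $n\ge\max_ik_i$ with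
$$|\langle x^{(n)}_{k_i},f_i\rangle|\ge\tfrac\eta2\qquad(i\le p).$$
Let $\nu_i=R_n^*(f_i|_{L_n})\in Z_n^*=\ell_1(G_n)$. Then $\langle\nu_i,r_{k_i}\rangle=\langle x_{k_i}^{(n)},f_i\rangle$ and $\|r_{k_i}\|_\infty=1$, so $\|\nu_i\|_1\ge\eta/2$. Since $\|R_n\|=1$, also $\|\sum_{i\le p}\theta_i\nu_i\|_1\le C$ for all signs.

Recall Khinchine's inequality with constant $1/\sqrt2$: for real $a_i$ and independent uniform signs $\theta_i$, $(\sum a_i^2)^{1/2}\le\sqrt2\,\mathbb E|\sum\theta_ia_i|$. (The constant $\sqrt3$ in place of $\sqrt2$, which would do equally well here, is elementary: with $S=\sum\theta_ia_i$ we have $\mathbb ES^4\le3(\mathbb ES^2)^2$, and Hölder gives $\mathbb ES^2\le(\mathbb E|S|)^{2/3}(\mathbb ES^4)^{1/3}$.) Together with Cauchy–Schwarz for $p$ terms,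
$$\frac{p\eta}2\le\sum_{\omega\in G_n}\sum_{i\le p}|\nu_i(\omega)|\le\sqrt p\sum_\omega\Big(\sum_{i\le p}|\nu_i(\omega)|^2\Big)^{1/2}\le\sqrt{2p}\sum_\omega\mathbb E_\theta\Big|\sum_{i\le p}\theta_i\nu_i(\omega)\Big|=\sqrt{2p}\;\mathbb E_\theta\Big\|\sum_{i\le p}\theta_i\nu_i\Big\|_1\le\sqrt{2p}\,C .$$
So $p\le8C^2/\eta^2$, which is absurd for large $p$. The bound does not involve $n$; it counts the functionals $\nu_i$, and it does not matter whether the $k_i$ are distinct.

Hence $\{x_k\}$ is a (V$^*$)-set in $\mathcal F(M)$ that is not relatively weakly compact, and $\mathcal F(M)$ fails (V$^*$). With Steps 1 and 4 this proves Theorem B: for Lipschitz-free spaces, (ii) does not imply (i). $\square$
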